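# Blind robots on a board with one damaged column

## 1. Boards, blind instruction lists, and the one-column question

Throughout, $\mathbb Z^2$ is the square lattice graph: two points at distance $1$ are joined by an edge, and each edge is viewed as a pair of opposite directed edges. Each directed edge is colored by its cardinal direction $N,E,S,W$.

**Definition 1.1 (board, HNE, VNE).** A *board* $B$ is obtained from $\mathbb Z^2$ by removing arbitrarily many edges, possibly infinitely many. A removed horizontal edge, between $(x,y)$ and $(x+1,y)$, is called an HNE. A removed vertical edge, between $(x,y)$ and $(x,y+1)$, is called a VNE; it lies in the column $c_x=\{(x,t):t\in\mathbb Z\}$.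

For example, remove only the edge between $(0,0)$ and $(1,0)$. This board has one HNE and no VNE. If we also remove the edge between $(0,0)$ and $(0,1)$, the board has one HNE and one VNE, and all its VNEs lie in the column $c_0$.

**Definition 1.2 (maze).** A *maze* is a triple $(B,o,d)$, where $B$ is a board and the *origin* $o$ and the *destination* $d$ are points of $\mathbb Z^2$ such that $d$ is reachable from $o$ in $B$.

Both boards above, with $o=(0,0)$ and $d=(1,0)$, give mazes: in the second one can walk $(0,0),(0,-1),(1,-1),(1,0)$. If we removed all four edges at $(0,0)$, the triple would not be a maze. Since edges come in opposite pairs, every walk can be walked backward, so reachability is symmetric.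

**Definition 1.3 (algorithm, robot).** An *algorithm* is a finite or infinite sequence of instructions from $\{N,E,S,W\}$. A robot starts at the origin and executes the instructions in order. If its current vertex has an out-edge in $B$ of the color of the current instruction, it moves along that edge; otherwise it stays where it is and goes on to the next instruction.

The robot gives no feedback: the list is fixed in advance, and nobody learns which instructions failed. For example, let the list be $N,E,S$ and $o=(0,0)$. On the first board the robot visits $(0,1),(1,1),(1,0)$. On the second board $N$ fails, $E$ fails, and $S$ takes it to $(0,-1)$.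

**Definition 1.4 (solving).** An algorithm *solves* a set of mazes if, for every maze in the set, the robot following the algorithm visits the destination at some time.

With $o=(0,0)$ and $d=(1,0)$, the list $N,E,S$ solves the set consisting of the full lattice and the first board, but not the maze on the second board. The list $N,E,S,E,N$ solves all three: on the second board it continues from $(0,-1)$ to $(1,-1)$ and $(1,0)$.

Now the question, which comes from Stefan David and Marius Tiba, "Solvability of Mazes by Blind Robots", arXiv:1804.05439 (2018). *Is there an algorithm that solves the set of all mazes with arbitrarily many HNEs, and with arbitrarily many VNEs provided that all of the VNEs lie in a single column?* Origin and destination are arbitrary, and the column varies with the maze. One list must serve all these mazes at once. The answer is yes.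

**Theorem 1.5.** There is an algorithm solving every maze $(B,o,d)$ all of whose VNEs lie in a single column (the column depends on the maze and is unknown to the algorithm).

We also prove a strengthening. Recall that an infinite list is computable if some program, given $k$, outputs the $k$-th entry.

**Theorem 1.6.** There is one computable algorithm such that for every board whose VNEs all lie in one column, *or* whose HNEs all lie in one row, and every origin $o$, the robot visits *every* vertex reachable from $o$ infinitely often. There is a function $\tau$ such that, if $o,d$ are joined by a path within $\ell^\infty$-distance $A\ge1$ of $o$ and the exceptional column/row is within distance $A$ of $o$ (or no such edges are missing), then $d$ is visited by time $\tau(A)$. The algorithm may be required to begin with any prescribed finite word. If computability is dropped, it can also be made to solve any prescribed countable set of arbitrary further mazes.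

A *word* is a finite algorithm, $|w|$ is its length, and words are multiplied by concatenation. We write $N^{-k}:=S^k$. For an integer $A\ge1$ put $Q_A=[-A,A]^2\cap\mathbb Z^2$.

## 2. Boards without VNEs, and boards without HNEs

We try two easy families. For each we look only for a finite word that works whenever start $v$ and destination $d$ lie in $Q_A$ and are joined by a path of $B$ inside $Q_A$. Section 3 explains why finite words suffice.

**No VNEs.** Every vertical instruction succeeds, so the robot's row is always known relative to its starting row; only horizontal moves are uncertain. For $D\ge1$ and $\sigma\in\{E,W\}$ let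
$$\Sigma_D=N^{2D}S^{4D}N^{2D},\qquad X_{\sigma,D}=\Sigma_D\prod_{h=-2D}^{2D}\big(N^h\,\sigma\,N^{-h}\,\Sigma_D\big).$$
Suppose the robot is in row $y$ with $|y|\le D$. Then $\Sigma_D$ visits all points of its column in rows $[y-2D,y+2D]\supseteq[-D,D]$ and returns. The factor $N^h\sigma N^{-h}$ attempts a $\sigma$-move in row $y+h$ and comes back to row $y$. The rows $y+h$ with $|h|\le2D$ include all of $[-D,D]$. This gives the following.

(2.1) *In $X_{\sigma,D}$ the robot moves one column at a time, only in direction $\sigma$. It always returns to the base row $y$, and $\Sigma_D$ is executed at the start and after each attempted move. If some edge in a row of $[-D,D]$ joins its column to the next one in direction $\sigma$, then it moves at least one column.*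

For the last claim: if no earlier factor has moved the robot, then the factor whose $h$ fits that edge does.

Now execute $X_{E,A}^{2A}$ from $v$. If $v_x\le d_x$, the path from $v$ to $d$ in $Q_A$ crosses between any two consecutive columns from $v_x$ to $d_x$ in a row of $[-A,A]$. So each $X_{E,A}$ advances the robot until column $d_x$ is reached. At most $2A$ advances are needed, and the next $\Sigma_A$ visits $d$. If $v_x>d_x$, the robot is still east of $d$ afterward. It now lies in $Q_D$ with $D=A+|X_{E,A}^{2A}|$, and it is joined to $d$ inside $Q_D$ (walk back along the trajectory, then follow the old path). Then $X_{W,D}^{2D}$ visits $d$ by the same reasoning.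

**No HNEs, VNEs only in $c_0$.** Now every horizontal instruction succeeds, and vertical ones can fail only on $c_0$. So we make all vertical moves off $c_0$. Let $v=(x,y)\in Q_A$. Execute $E^{2A+1}$; the robot is at $(X,y)$ with $X=x+2A+1\ge A+1$. Then execute, one after another, the words $N^iW^jE^jN^{-i}$ for $|i|\le2A$ and $0\le j\le4A+1$. Each starts and ends at $(X,y)$, since its vertical moves take place in column $X\ge1$, and each visits $(X-j,y+i)$. The columns $X-j$ run through $[x-2A,\,x+2A+1]\supseteq[-A,A]$, because $-A\le x\le A$. The rows $y+i$ run through $[y-2A,y+2A]\supseteq[-A,A]$. So all of $Q_A$ is visited.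

When HNEs and VNEs are both present, neither trick survives. We cannot choose the rows in which the robot crosses $c_0$, and once on $c_0$ it does not keep its row.

## 3. Reduction to finite classes of mazes

Instructions do not depend on position, so we may translate each maze. Translate so that the column containing the VNEs is $c_0$, called the **axis**, and the origin has second coordinate $0$. If there are no VNEs, use the column of the origin.

**Definition 3.1.** $\mathcal M_A$ is the set of triples $(B,v,d)$ such that all VNEs of $B$ lie in $c_0$, $v,d\in Q_A$, and $v,d$ are joined by a path in $B$ inside $Q_A$. A word *solves* $(B,v,d)$ if the robot started at $v$ visits $d$ while executing it.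

For example, take the second board of Section 1 with $v=(0,0)$, $d=(1,0)$. The path through $(0,-1)$ and $(1,-1)$ stays in $Q_1$, so the triple is in $\mathcal M_1$. Clearly $\mathcal M_A\subseteq\mathcal M_{A'}$ for $A\le A'$.

(3.1) *If $(B,v,d)\in\mathcal M_A$ and a word $u$ takes the robot from $v$ to $v'$, then $(B,v',d)\in\mathcal M_{A+|u|}$.* The trajectory lies in $Q_{A+|u|}$; reverse it and join it to the old path.

**Proposition 3.2 (Main Proposition).** For each $A$ there is a finite word $w_A$ solving all of $\mathcal M_A$.

**Proof of Theorem 1.5 from Proposition 3.2.** Build the algorithm in stages $n=1,2,\dots$. If the word built before stage $n$ has length $\ell$, append $w_{n+\ell}$ in stage $n$. A given translated maze lies in $\mathcal M_n$ for some $n$, since a path is finite. By (3.1), at the start of stage $n$ its current state lies in $\mathcal M_{n+\ell}$. So $d$ is visited during stage $n$. $\square$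

A sensible first attempt at Proposition 3.2 is enumeration. There are finitely many ways the board can look inside $Q_A$. Take the first, append directions from $v$ to $d$, take the second, and so on. This does solve a finite or countable list of *individual* mazes, because the robot's position in each listed maze is always determined. Here it breaks at the second item. After a word $u$, the position of the robot in the second maze depends on the board inside $Q_{A+|u|}$, so the second item has split into many. Each repair lengthens the word and splits the remaining items again, and nothing makes the process stop. We need words that work uniformly, whatever the board looks like.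

## 4. Clipping on the axis, and a test that restores its row

Put $L=\{x<0\}$ and $R=\{x>0\}$.

**Definition 4.1 (segment, exit).** A *segment* is a connected component of the axis with its remaining vertical edges. It is an interval of rows $I=[b_I,t_I]$, possibly infinite. Distinct segments are disjoint, and we speak of one being below or above another. Row $r$ is an *E-exit* if the edge $(0,r)(1,r)$ is present, and a *W-exit* if $(-1,r)(0,r)$ is present. It is an exit *of* the segment containing $(0,r)$.

For example, if the vertical edges $(0,-1)(0,0)$ and $(0,3)(0,4)$ are the only VNEs, the segments are $(-\infty,-1]$, $[0,3]$ and $[4,\infty)$. If the edge $(0,2)(1,2)$ is present, row $2$ is an E-exit of $[0,3]$. A robot in $R$ can enter the axis there, and a robot on the axis can leave there.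

Off the axis every vertical instruction succeeds. On the axis, in $I=[b,t]$ and for $a\ge0$,
$$N^a:\ z\mapsto\min(t,z+a),\qquad S^a:\ z\mapsto\max(b,z-a). \tag{4.1}$$

The natural plan is to keep the sweep of Section 2, testing the row at height $h$ above the base row by $N^h\sigma N^{-h}$. Here is where it fails. In $I=[0,3]$, start in row $1$ and run $N^5\sigma S^5$ with the $\sigma$-edge absent. The rows are $1\to3\to0$, and the robot has not returned to row $1$. Similarly, a robot at $(-1,-5)$ that enters $[0,3]$ by $N^5ES^5$ ends in row $0$, not $-5$. The base row changes by an amount depending on the unknown ends of $I$, and later tests test unknown rows.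

The way out is not to protect the row but to destroy the information about it in a controlled way. We run the robot up by a fixed $P$ and down by $P$. If the top of the segment was within reach, the final row no longer depends on where the robot was.

Fix $P\ge1$. For $\sigma\in\{E,W\}$ and $h\in\mathbb Z$ with $h\le P$ let
$$p=N^PS^P,\qquad \mathrm{op}_\sigma(h)=N^h\,\sigma\,N^{-h}\,p .$$
We call $h$ the *letter* of the operation. Off the axis $p$ has no net effect. The next facts are the complete toolbox on single operations.

(4.2) *Robot off the axis at $(x,y)$.* $\mathrm{op}_\sigma(h)$ tests the $\sigma$-edge in row $y+h$. If it is absent, the robot returns to $(x,y)$. If it is present and leads off the axis, the robot ends in the new column in row $y$. If it leads to the axis, into the segment $I\ni y+h$, then after $N^{-h}$ the robot is in row $\max(b_I,y)$ if $h\ge0$ and in row $\min(t_I,y)$ if $h<0$; then $p$ is executed. All this is read off from (4.1).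

(4.3) *The effect of $p$ on the axis.* In $I=[b,t]$, $p$ acts by $\pi(z)=\max(b,\min(t,z+P)-P)$. We have $\pi(z)\le z$, because $\min(t,z+P)-P\le z$ and $b\le z$. If $z+P\le t$, then $\pi(z)=z$. If $t<\infty$ and $z\ge t-P$, then
$$\pi(z)=\beta_I:=\max(b,t-P).$$
Since $\beta_I\ge t-P$, also $\pi(\beta_I)=\beta_I$. So $\pi$ is idempotent. Note that $t\le\beta_I+P$.

**Definition 4.2 (settled row).** A row $z\in I$ is *settled* if $\pi(z)=z$. Then $z+P\le t$ or $z=\beta_I$.

For example, let $P=2$. In $I=[0,5]$ we have $\beta_I=3$; the settled rows are $0,1,2,3$, while rows $4,5$ are sent to $3$. In $I=[0,1]$ we have $\beta_I=0$, and both rows are sent to $0$. If $t=\infty$, every row is settled.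

(4.4) *From a settled row $z$ and for $0\le h\le P$, $\mathrm{op}_\sigma(h)$ tests row $\min(t,z+h)$, and if the $\sigma$-edge is absent the robot returns to $z$.* If $z+P\le t$, nothing is clipped. If $z=\beta_I$, then before $p$ the robot is in row $\max(b,\min(t,\beta_I+h)-h)$. If $\beta_I+h\le t$, this is $\beta_I\ge t-P$. Otherwise it is at least $t-h\ge t-P$. In both cases $p$ leads to $\beta_I$. As a consequence, the letters $0,\dots,P$ test exactly the rows of $I\cap[z,z+P]$.

(4.5) *If $t<\infty$ and $k\ge1$, then from $\beta_I$, $\mathrm{op}_\sigma(-k)$ tests row $\max(b,\beta_I-k)$, and if the $\sigma$-edge is absent the robot returns to $\beta_I$.* Before $p$ it is in row $\min(t,\max(b,\beta_I-k)+k)\ge\beta_I\ge t-P$, so $p$ leads to $\beta_I$.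

(4.6) *If the robot is on the axis in row $z\in I$, and $e\in I$ satisfies $z\le e\le z+P$, then after $p$ it is in a settled row $z'$ with $z'\le e\le z'+P$.* If $z'=z$, this is clear. Otherwise $z+P>t$, so $t<\infty$, and $z'=\beta_I\le z\le e\le t\le\beta_I+P$.

(4.7) *If $t<\infty$, $r\in I$ and $r\ge t-P$, then $r\in[\beta_I,t]$.* Indeed $r\ge\max(b,t-P)$.

## 5. Ruler words: letters take effect in a prescribed order

We shall need to know *through which* exit the robot enters the axis. A plain list $\mathrm{op}_W(0),\mathrm{op}_W(1),\dots,\mathrm{op}_W(P)$, with $P\ge4$, does not control this. Let the robot be at $(2,0)$, let the only edge between columns $2$ and $1$ be in row $3$, and let the E-exits be rows $1$ and $4$. Letter $3$ moves the robot to $(1,0)$, and the very next letter $4$ takes it to the axis through row $4$. The lower exit in row $1$ was skipped, because letter $1$ was used up earlier. We want a word in which, whenever a letter is tried, all earlier letters have just been tried in vain at the same place.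

**Definition 5.1 (ruler word).** For symbols $a_1,\dots,a_m$ and $n\ge1$ let $\rho_n(\emptyset)$ be empty and
$$\rho_n(a_1,\dots,a_k)=\big(\rho_n(a_1,\dots,a_{k-1})\,a_k\big)^n\,\rho_n(a_1,\dots,a_{k-1}).$$

For example, $\rho_2(a_1)=a_1a_1$ and $\rho_2(a_1,a_2)=a_1a_1a_2\,a_1a_1a_2\,a_1a_1$.

**Lemma 5.2.** Let each $a_i$ act as a map $X\to X\cup\{\mathrm{end}\}$. Call $a_i$ *idle at* $q\in X$ if it fixes $q$. Execute $\rho_n(a_1,\dots,a_m)$ from some $q_0\in X$, stopping at end. Suppose at most $n-1$ applications are non-idle (including one leading to end). Then:

(a) whenever $a_k$ is applied at a state $q$, the symbols $a_1,\dots,a_{k-1}$ are idle at $q$;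

(b) if end is not reached, all of $a_1,\dots,a_m$ are idle at the final state.

**Proof.** We first claim: if a full block $\rho_n(a_1,\dots,a_k)$ is executed without reaching end, then $a_1,\dots,a_k$ are idle at its final state. For $k=0$ there is nothing to show. Let $k\ge1$. The block contains $n$ repetitions of $\rho_n(a_1,\dots,a_{k-1})a_k$, and at most $n-1$ applications are non-idle, so one repetition contains only idle applications. The state $q$ is constant during it, and each of $a_1,\dots,a_k$ occurs in it, so all of them are idle at $q$. The rest of the block uses only these symbols, so the state remains $q$ to the end of the block. This proves the claim.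

Part (b) is the claim for $k=m$. For (a) with $k\ge2$, every occurrence of $a_k$ in the word lies in a block $\rho_n(a_1,\dots,a_k)$ and is there immediately preceded by a full block $\rho_n(a_1,\dots,a_{k-1})$; apply the claim to that block. For $k=1$ there is nothing to show. $\square$

**Applying the lemma to operations.** Let $Y$ be one of $c_0,L,R$. "Lemma 5.2 with end $=Y$" means the following. We take $X=\mathbb Z^2\setminus Y$, and the symbols are operations $\mathrm{op}_\sigma(h)$. An operation maps $q\in X$ to the robot's position after executing it from $q$, unless the robot visits $Y$ during it, in which case the result is end. An operation has only one horizontal instruction, so a robot that enters $Y$ during an operation is still in $Y$ when the operation is finished. Four consequences of Section 4 describe idleness and will be used to bound the number of non-idle steps.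

(5.1) Off the axis an operation is idle exactly if the tested edge is absent; otherwise the robot moves one column in direction $\sigma$.

(5.2) After an operation by which the robot enters the axis, it is in a settled row, since the operation ends with $p$ and $\pi$ is idempotent.

(5.3) At a settled row, an operation with letter in $[0,P]$ is idle exactly if the tested edge is absent; otherwise the robot leaves the axis.

(5.4) If $t_I<\infty$, the same holds at $\beta_I$ for negative letters.

In the example that opened this section, use $\rho_n(\mathrm{op}_W(0),\dots,\mathrm{op}_W(P))$ with $n=3$ and end $=c_0$. At most two steps are non-idle. By (a), the letter that enters the axis from $(1,0)$ has all earlier letters idle there, so it is letter $1$: the lowest exit is used.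

## 6. Into the right half-plane by climbing the W-exits

**Proposition 6.1.** For every $A$ there is a word $\omega_A$ such that, if all VNEs of $B$ are on the axis and $v\in Q_A$ is joined inside $B\cap Q_A$ to a vertex of $R$, then the robot started at $v$ ends in $R$ after $\omega_A$.

The hard case is a robot in $L$. Some segment $K$ has both a W-exit and an E-exit, but the sweep from $L$ may enter a lower segment $I$ that has W-exits and no E-exit. Repeating the sweep would enter $I$ again and again. The remedy is to leave $I$ through its *highest* W-exit and re-enter through the lowest W-exit *above that row*, which belongs to a higher segment. The robot does not know which W-exit is the highest; but a wrong guess will turn out to put it back where it was.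

**Step 1 (put the robot in $R$, in $L$, or in a segment with an E-exit nearby).** Execute $S^{2A+1}(WN)^{4A+2}$.

Suppose the robot started on the axis in segment $I$. After $S^{2A+1}$ it is in a row $z\ge-3A-1$ that is at most every row of $I\cap[-A,A]$, because either $z=b_I$ or $z\le-A-1$. During $(WN)^{4A+2}$, as long as it does not leave by a W-exit, it tests $W$ in all rows from $z$ to $\min(t_I,z+4A+1)$. Since $z+4A+1\ge A$, these include all rows of $I\cap[-A,A]$.

Let $A_2=A+|S^{2A+1}(WN)^{4A+2}|$. The robot is in $Q_{A_2}$ and joined to $R$ inside $Q_{A_2}$ (reverse the trajectory and follow the old path). Horizontally it moved only west, so a robot that reached $L$ stayed there. We claim that it is now in $R$, or in $L$, or on the axis in a segment having an E-exit in a row of $[-A_2,A_2]$. Suppose it is on the axis. Either it entered the axis from $R$ during this step, through an E-exit in a row of $[-A_2,A_2]$, and then stayed in the segment entered. Or it was on the axis in $I$ all along; then $I$ has no W-exit in $[-A,A]$, so the path from $v$ to $R$ in $Q_A$ first leaves $I$ through an E-exit in $[-A,A]$.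

**Parameters, and the word that leaves the axis eastward.** Put
$$P=4A_2+1,\qquad m=-3A_2-1,\qquad m+P=A_2,\qquad n=A_2+3,$$
$$\mathcal F=p\;\rho_n\big(\mathrm{op}_E(1),\mathrm{op}_E(2),\dots,\mathrm{op}_E(P),\mathrm{op}_E(0)\big).$$
The letter $0$ comes last so that a robot in column $-1$ first looks strictly above its own row. It cannot be dropped, because the exit needed on the axis may be in the settled row itself. The only horizontal instruction in $\mathcal F$ is $E$, so a robot in $R$ stays in $R$ under $\mathcal F$.

(6.1) *If the robot is on the axis in row $z$ of a segment with an E-exit $e$, $z\le e\le z+P$, then $\mathcal F$ brings it to $R$.* By (4.6), after the initial $p$ it is in a settled row $z'$ with $z'\le e\le z'+P$. By (4.4) the letter $e-z'$ tests row $e$, so it is non-idle at $z'$. By (5.3) the only non-idle action is to exit to $R$. So Lemma 5.2(b) with end $=R$ applies, with at most one non-idle step, and end is reached.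

If the robot is in $L$ at the end of Step 1, fix a path in $Q_{A_2}$ from it to $R$. Between its first vertex in $R$ and the last preceding vertex in $L$, the path runs on the axis in one segment $K$. So $K$ has a W-exit $w_K$ and an E-exit $e_K$ with $w_K,e_K\in[-A_2,A_2]$. We keep $K,w_K,e_K$ fixed.

**Step 2 (reach $R$, or a controlled position in a segment below $K$).** Execute $S^{2A_2+1}\mathcal F$.

A robot in $R$ stays in $R$.

A robot on the axis started this step in a row of $[-A_2,A_2]$, in a segment with an E-exit $e\in[-A_2,A_2]$. After $S^{2A_2+1}$ it is in a row $z\ge m$. Also $z\le e$, since $z$ is the bottom of the segment or $z\le-A_2-1$. And $e\le A_2=m+P\le z+P$. By (6.1) it ends in $R$.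

A robot in $L$ has, after $S^{2A_2+1}$, a row $y\in[m,-A_2-1]$. So $[-A_2,A_2]\subset[y+1,y+P]$. By the fixed path, between any two consecutive columns from its column to column $-1$ there is an edge in a row of $[-A_2,A_2]$, and $w_K\in[y+1,y+P]$. Apply Lemma 5.2 to the ruler word with end $=c_0$. The states are in row $y$ and in columns from at least $-A_2$ to $-1$, so at most $A_2$ steps are non-idle. At each such state some letter is non-idle, so by (b) the axis is reached. By (a) and the order $1,\dots,P,0$, it is entered from $(-1,y)$ at the lowest W-exit $r\ge y+1$. So $r\le w_K$. Let $I$ be the segment of $r$ and $h=r-y$. After $N^{-h}$ the row is $z=\max(b_I,y)\ge m$.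

If $I=K$, then $z\le e_K$ (as $y<-A_2\le e_K$) and $e_K\le A_2\le z+P$. By (4.6) and (4.4), some letter is non-idle at the settled row reached after $p$, where the robot stays until it exits to $R$. By Lemma 5.2(b) with end $=R$ (at most $A_2+1$ non-idle steps), the robot reaches $R$.

If $I\ne K$, then $I$ is below $K$, since $r\le w_K$. So $t_I<w_K\le A_2$, hence $z\ge m>t_I-P$, and $p$ takes the robot to row $\beta_I$. By (5.3) it then either exits to $R$ later in $\mathcal F$ or ends at $\beta_I$. Since $r\ge m>t_I-P$, (4.7) gives $r\in[\beta_I,t_I]$.

**Definition 6.2.** The robot is *W-docked* at $I$ if $I$ is a segment below $K$ (so $t_I<w_K\le A_2$ and $t_I-P<m$), the robot is on the axis in row $\beta_I$ of $I$, and the highest W-exit $w_I^*$ of $I$ exists and satisfies $w_I^*\ge m$ and $w_I^*\in[\beta_I,t_I]$.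

So after Step 2 the robot is in $R$ or W-docked at some $I$: the highest W-exit exists since $t_I<\infty$, and $w_I^*\ge r$.

For example, let $K=[1,2]$ with $w_K=1$ and $e_K=2$, and let $I=[-1,0]$ have the single W-exit $-1$ and no E-exit. Here $\beta_I=-1=w_I^*$, so a robot at $(0,-1)$ is W-docked at $I$. Execute $W\mathcal F$. The robot goes to $(-1,-1)$. Then it enters the axis through the lowest W-exit in a row at least $0$, which is row $1$, in $K$. From there it leaves through an E-exit of $K$. The next step does this in general.

**Step 3 (climb from dock to dock until $R$ is reached).** For $0\le j\le P$ let $\tau_j=N^jW\mathcal F$. Execute $(\tau_0\tau_1\cdots\tau_P)^{P+2}$.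

*A robot in $R$ is in $R$ after $\tau_j$.* The word $N^jW$ leaves it in $R$, or moves it to the axis at an E-exit $\rho$, in row $\rho$. In the latter case (6.1) applies with $z=e=\rho$.

*A robot W-docked at $I$.* After $N^j$ it is in row $q=\min(t_I,\beta_I+j)\ge\beta_I$.

Suppose $q$ is not a W-exit. Then $W$ fails, and the initial $p$ of $\mathcal F$ brings the robot back to $\beta_I$, since $q\ge\beta_I\ge t_I-P$. Each letter is then idle or leads to $R$, so the robot ends in $R$ or W-docked at $I$.

Suppose $q$ is a W-exit. Then $q\le w_I^*$, and the robot is moved to $(-1,q)$; the initial $p$ of $\mathcal F$ has no net effect there. We show that there is a W-exit in $[q+1,q+P]$ that is at most $w_K$. If $q<w_I^*$, take $w_I^*$: indeed $w_I^*\le t_I\le\beta_I+P\le q+P$. If $q=w_I^*$, take $w_K$: indeed $w_K>t_I\ge q$ and $w_K\le A_2=m+P\le w_I^*+P=q+P$. By Lemma 5.2 with end $=c_0$ (one non-idle step at most), the robot enters the axis at the lowest W-exit $r\ge q+1$; write $h=r-q$.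

If $q<w_I^*$, then $q<r\le w_I^*$, so $r\in I$. After $N^{-h}$ the row is $\max(b_I,q)=q\ge t_I-P$, so $p$ leads to $\beta_I$. Each later letter is idle or leads to $R$. So the robot ends in $R$ or W-docked at $I$. This is the harmless wrong guess.

If $q=w_I^*$, then $r>w_I^*$ is not in $I$, because $w_I^*$ is the highest W-exit of $I$. As $q<r\le w_K$, $r$ lies in a segment $J$ above $I$ with $J=K$ or $J$ below $K$. After $N^{-h}$ the row is $\max(b_J,q)=b_J$, since $b_J>t_I\ge q$; and $b_J>q\ge m$.

- If $J=K$: $b_K\le e_K\le A_2=m+P\le b_K+P$. By (4.6), (4.4) and Lemma 5.2(b) with end $=R$ (at most two non-idle steps), the robot reaches $R$.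
- If $J$ is below $K$: $t_J<w_K\le A_2$, so $b_J>m>t_J-P$ and $p$ leads to $\beta_J$. Moreover $r\ge b_J>m>t_J-P$, so $r\in[\beta_J,t_J]$ by (4.7), and the highest W-exit of $J$ is at least $r$. The later letters are idle or lead to $R$. So the robot ends in $R$ or W-docked at $J$.

Thus $\tau_j$ takes a robot W-docked at $I$ to $R$, or leaves it W-docked at $I$ or at a higher segment. For $j=w_I^*-\beta_I$, which lies in $[0,P]$ because $t_I\le\beta_I+P$, we have $q=w_I^*$, and the robot cannot stay at $I$. So each round $\tau_0\cdots\tau_P$ brings it to $R$ or to a strictly higher dock. The numbers $w_I^*\in[m,A_2]$ then strictly increase, and they take at most $P+1$ values. Hence after $P+2$ rounds the robot is in $R$. All words used depend only on $A$; their concatenation is $\omega_A$. $\square$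

## 7. Destinations in the right half-plane

**Proposition 7.1.** For every $A$ there is a word solving all $(B,v,d)\in\mathcal M_A$ with $v,d\in R$.

**Proof.** We rerun the sweep of Section 2 and check that the robot does not touch the axis before visiting $d$. In $R$ all vertical instructions succeed, so (2.1) holds as long as the robot stays in $R$.

**Step 1 (catch $d$ if it is not west of the robot).** Execute $X_{E,A}^{2A}$. The robot moves only east, so it stays in $R$ with base row $y$, $|y|\le A$. If $v_x\le d_x$, the path from $v$ to $d$ in $Q_A$ gives an edge in a row of $[-A,A]$ between any two consecutive columns from $v_x$ to $d_x$. Each $X_{E,A}$ advances the robot by at least one column until column $d_x$ is reached, one column at a time. The word $\Sigma_A$ is executed at the start and after each attempted move. So $d$ is visited.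

**Step 2 (catch $d$ if it is west of the robot).** If $v_x>d_x$, the robot is still east of $d$. With $D=A+|X_{E,A}^{2A}|$, the state is in $\mathcal M_D$ by (3.1). Execute $X_{W,D}^{2D}$. Each $X_{W,D}$ moves the robot west by at least one column, one column at a time with $\Sigma_D$ after each attempt, until it is in column $d_x$. At most $2D$ columns have to be crossed. Since $d_x\ge1$, this happens before the robot can reach the axis, and the $\Sigma_D$ executed in column $d_x$ visits $d$. $\square$

## 8. Destinations on the axis: leaving and returning through the same door

**Proposition 8.1.** For every $A$ there is a word solving all $(B,v,d)\in\mathcal M_A$ with $v\in R$, $d=(0,d_y)$ on the axis, and such that the segment $C$ of $d$ has an E-exit $g$ with $|g|\le A$.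

One would like to copy Section 6: enter the axis from $R$, and if the segment $J$ entered is not $C$, climb. Two things go wrong. First, in Section 6 leaving the axis on the far side meant success. Here a robot that enters $J$ by $W$-operations may leave $J$ westward into $L$, and this is a misfortune from which it must recover. Second, in Section 6 a wrong guess of the climbing height was harmless. Here a robot in $R$ that climbs too high may pass above the exits of $C$ altogether. The first problem is met by making the robot return to the axis through the very exit by which it left, which ruler words can force. The second is met by a ruler word whose symbols are themselves whole cycles of instructions, so that climbing heights are tried in increasing order.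

**Setup.** Put $m=-3A-1$ and $P=4A+1$, so $m+P=A$. For $G\ge0$ let $\Lambda_G$ be the list of letters
$$0,1,\dots,P,-1,-2,\dots,-G\quad\text{in this order},$$
and let $\mathcal W(n,G)$, $\mathcal E(n,G)$ be $\rho_n$ applied to the list $(\mathrm{op}_W(\lambda))_{\lambda\in\Lambda_G}$, respectively $(\mathrm{op}_E(\lambda))_{\lambda\in\Lambda_G}$.

**Definition 8.2.** A segment $J$ is *admissible* if it is below $C$, has an E-exit, and its highest E-exit $e_J$ satisfies $e_J\ge m$. The robot is in state $D(J,G)$ if $J$ is admissible, it is at $(x,\beta_J)$ with $x\ge1$, and for each $1\le i<x$ some edge $(i,r)(i+1,r)$ with $\beta_J-G\le r\le\beta_J+P$ is present.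

For $J$ below $C$ we have $t_J<b_C\le d_y\le A$. So $t_J<\infty$ (and a highest E-exit exists if there is any) and $t_J-P<m$. For admissible $J$, (4.7) then gives $e_J\in[\beta_J,t_J]$.

For example, let $A=2$, so $P=9$ and $m=-7$. Let $C=[1,2]$ with $d=(0,1)$ and the single E-exit $g=2$, and let $J=[-1,0]$ with the single E-exit $0$. Then $J$ is admissible with $\beta_J=-1$, $e_J=0$. A robot at $(1,-1)$ is in state $D(J,0)$, since the condition on edges is empty. If it climbs by $s=1$ to row $0$, the lowest E-exit at or above its row is still that of $J$. If it climbs by $s=2$ to row $1=e_J+1$, the lowest E-exit at or above its row is $2$, in $C$, and $\mathrm{op}_W(1)$ takes it into $C$ and to $d$. If it climbs by $s=4$ to row $3$, it is above every row of $C$. The whole section makes this example general.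

**Lemma 8.3.** Let the robot be at $(x,y)$, $x\ge1$, $G\ge0$, such that:

(i) for each $1\le i<x$ an edge $(i,r)(i+1,r)$ with $y-G\le r\le y+P$ is present;

(ii) the lowest E-exit $r_0\ge y$ exists, $r_0\le y+P$, and its segment $J$ is $C$ or admissible;

(iii) if $J=C$: $\max(b_C,y)\le d_y\le y+P$; if $J\ne C$: $y\ge t_J-P$.

Let $n\ge x+3$ and $n'\ge|\mathcal W(n,G)|+3$. Then $\mathcal W(n,G)\,\mathcal E(n',G)$ visits $d$ if $J=C$, and leads to state $D(J,G)$ if $J\ne C$.

**Proof.**

**Step 1 (the robot enters the axis in $J$, through $r_0$).** Apply Lemma 5.2 to $\mathcal W(n,G)$ with end $=c_0$. The states that occur are $(i,y)$ with $1\le i\le x$, and at most $x$ steps are non-idle. The letters are exactly the integers of $[-G,P]$. So by (i) for $i\ge2$, and by (ii) for $i=1$, no such state is idle for all letters, and by (b) the axis is reached. By (a) it is entered from $(1,y)$ by the first letter that is not idle there. Since $0,1,\dots,P$ come first in the order, this is $h=r_0-y$. After $N^{-h}$ the row is $z=\max(b_J,y)$.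

If $J=C$, then $z\le d_y\le y+P\le z+P$ and $d\in C$, so the $N^P$ of the following $p$ visits $d$, and we are done.

Let $J\ne C$ from now on. Then $z\ge y\ge t_J-P$, so $p$ leads to $\beta_J$. By (4.4), (4.5), (5.3) and (5.4), each letter at $\beta_J$ is idle or makes the robot exit.

**Step 2 (an exit that obeys the order of letters is not clipped).** We show:

(8.1) *If a robot at $\beta_J$ exits (by $W$ in $\mathcal W$, by $E$ in $\mathcal E$) by letter $h$, and all earlier letters of $\Lambda_G$ are idle at $\beta_J$, then $\beta_J+h\in J$. So the exit takes place in row $\beta_J+h$, and the robot ends that operation off the axis in row $\beta_J$. Moreover $\beta_J+\lambda\in J$ for all letters $\lambda$ preceding $h$, so letter $\lambda$ tests row $\beta_J+\lambda$.*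

Suppose $\beta_J+h\notin J$; then $h\ne0$. If $h>0$, the tested row is $t_J=\beta_J+h'$ with $0\le h'<h$. If $h<0$, it is $b_J=\beta_J-k'$ with $0\le k'<|h|$. In both cases an earlier letter ($h'$, respectively $-k'$) tests the same row, so it is not idle, a contradiction. Once $\beta_J+h\in J$, nothing is clipped before the exit. After it the robot is off the axis, so $N^{-h}$ brings it exactly to row $\beta_J$, and $p$ has no net effect.

For the last claim, if $h\ge0$ the preceding letters are $0,\dots,h-1$, and $J$ is an interval containing $\beta_J$ and $\beta_J+h$. If $h<0$ and $\beta_J+h\in J$, then $\beta_J>b_J$, so $\beta_J=t_J-P$, and the rows $\beta_J,\dots,\beta_J+P=t_J$ all lie in $J$. The rows $\beta_J-1,\dots,\beta_J+h$ lie in $J$ as well.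

**Step 3 (where the robot is when $\mathcal W$ is finished).** Apply Lemma 5.2 to $\mathcal W(n,G)$ with end $=L$. There are at most $x+1\le n-1$ non-idle steps: at most $x$ to reach the axis and one to leave it westward. So one of the following holds.

- ($\alpha$) At the end of $\mathcal W$ the robot is at $(0,\beta_J)$.
- ($\beta$) It exits to $L$ by some letter $h$, and by (a) all earlier letters are idle at $\beta_J$. By (8.1) it is then in row $\beta_J$ of column $-1$, $\beta_J+h$ is a W-exit of $J$, and $\beta_J+\lambda$ is not a W-exit for letters $\lambda$ before $h$. In the rest of $\mathcal W$ it only moves west in $L$, ending at some $(-a,\beta_J)$ with $1\le a\le|\mathcal W(n,G)|$. Each pair of consecutive columns traversed in $L$ is joined by an edge in a row $\beta_J+\lambda$, $\lambda\in\Lambda_G$.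

**Step 4 ($\mathcal E$ brings the robot back through the same door).** In case ($\beta$) apply Lemma 5.2 to $\mathcal E(n',G)$ with end $=c_0$; at most $a$ steps are non-idle. At each state $(-i,\beta_J)$, $1\le i\le a$, some letter is not idle: for $i\ge2$ because of the edges just described, for $i=1$ because of letter $h$. So by (b) the axis is reached. By (a) it is entered from column $-1$, row $\beta_J$, by the first letter $\lambda$ for which $\beta_J+\lambda$ is a W-exit. By Step 3 this is $h$. The robot enters in row $\beta_J+h\in J$. As $\beta_J$ and $\beta_J+h$ are both in $J$, $N^{-h}$ leads exactly to $\beta_J$, and $p$ keeps it there. So in both cases ($\alpha$) and ($\beta$) the robot is at $(0,\beta_J)$, either at the start of $\mathcal E(n',G)$ or on completion of one of its operations.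

**Step 5 ($\mathcal E$ then takes it out to $R$ in row $\beta_J$).** Put $a=0$ in case ($\alpha$). Apply Lemma 5.2 to $\mathcal E(n',G)$ with end $=R$; there are at most $a+1\le n'-1$ non-idle steps. The letter $e_J-\beta_J\in[0,P]$ tests the E-exit $e_J$, so it is not idle at $\beta_J$, and by (b) $R$ is reached. By (a) and (8.1) the robot arrives in column $1$, row $\beta_J$. Afterward it only moves east in $R$, by edges in rows $\beta_J+\lambda$ with $\lambda\in\Lambda_G$, that is, in rows of $[\beta_J-G,\beta_J+P]$. So the final state is $D(J,G)$. $\square$

**Proof of Proposition 8.1.** Always choose $n=A+\ell+3$, where $\ell$ is the length of the word written before the $\mathcal W(n,\cdot)$ in question, and then $n'=|\mathcal W(n,G)|+3$. Since $|x|\le A+\ell$, the conditions $n\ge x+3$ and $n'\ge|\mathcal W(n,G)|+3$ of Lemma 8.3 hold every time.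

**Step 1 (visit $d$ or reach some state $D(J,0)$).** Execute $S^{2A+1}$, then $\mathcal W(n,0)\mathcal E(n',0)$. After $S^{2A+1}$ the robot is at $(x,y)$ with $x\ge1$ and $m\le y\le-A-1$, so $[-A,A]\subset[y,y+P]$. We check Lemma 8.3 with $G=0$.

For (i): the path from $v$ to $d$ in $Q_A$ crosses between consecutive columns from $x$ to $1$ in rows of $[-A,A]$.

For (ii): $g\ge-A>y$, so $r_0$ exists and $r_0\le g\le A\le y+P$. As $g\in C$, $J$ is $C$ or below $C$. In the latter case $e_J\ge r_0\ge y\ge m$, so $J$ is admissible.

For (iii): if $J=C$, then $b_C\le d_y$ and $y<-A\le d_y\le A\le y+P$. If $J\ne C$, then $y\ge m>t_J-P$.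

So $d$ is visited or we reach a state $D(J,0)$.

**Step 2 (the cycle $c_s$: climb by $s$ and look again).** For $1\le s\le P+1$ the cycle $c_s$, from a state $D(J,G)$, is
$$N^s\,\mathcal W(n,G')\,\mathcal E(n',G'),\qquad G'=G+P+1.$$
After $N^s$ the robot, being in $R$, is in row $y=\beta_J+s$. Condition (i) of Lemma 8.3 holds with $G'$, because the edges given by $D(J,G)$ lie in rows of
$$[\beta_J-G,\ \beta_J+P]=[y-s-G,\ y-s+P]\subset[y-G',\ y+P].$$
This is what the negative letters are for: the way back to the axis may lie below the new base row.

*Case 1: $\beta_J+s\le e_J$.* The lowest E-exit $r_0\ge y$ is at most $e_J$. It lies in $J$, since $\beta_J\le y\le r_0\le e_J$. Also $r_0-y\le t_J-\beta_J\le P$, and $y\ge\beta_J\ge t_J-P$. So Lemma 8.3 applies and the result is $D(J,G')$.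

*Case 2: $\beta_J+s=e_J+1$.* Since $J$ is below $C$, $e_J<g$, so $y\le g$. Hence $r_0$ exists and $r_0\le g\le A=m+P\le e_J+P<y+P$. The segment $J'$ of $r_0$ is above $J$, as $e_J$ is the highest E-exit of $J$, and it is $C$ or below $C$.

If $J'\ne C$, then $e_{J'}\ge r_0>e_J\ge m$, so $J'$ is admissible, and $y>m>t_{J'}-P$. The result is $D(J',G')$ with $e_{J'}>e_J$.

If $J'=C$, then $b_C>t_J\ge e_J$, so $b_C\ge y$, and $\max(b_C,y)=b_C\le d_y\le A=m+P\le e_J+P<y+P$. The result is that $d$ is visited.

The remaining possibility $\beta_J+s>e_J+1$ is the dangerous one, and we now arrange that it never occurs.

**Step 3 (a ruler word of cycles).** After Step 1 execute the sequence of cycles $\rho_{P+2}(c_1,\dots,c_{P+1})$, where the $i$-th cycle executed uses $G'=i(P+1)$. If $d$ is visited in Step 1 there is nothing left to prove, so suppose Step 1 led to some $D(J,0)$.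

In Cases 1 and 2 the resulting segment depends only on $s$ and $J$. So regard the cycles as maps on the set of admissible segments: in Case 1, $J\mapsto J$; in Case 2, $J\mapsto J'$, or $J\mapsto\mathrm{end}$ if $J'=C$; and put formally $J\mapsto\mathrm{end}$ ("failure") if $\beta_J+s>e_J+1$. Then $c_s$ is idle at $J$ exactly if $\beta_J+s\le e_J$. Non-idle steps not leading to end strictly increase $e_J$. For admissible $J$ we have $m\le e_J\le A$, which allows $P+1$ values. So there are at most $P$ such steps, hence at most $P+1$ non-idle steps including one to end, and Lemma 5.2 applies with $P+2$ in the role of $n$.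

By (a), when $c_s$ is applied at $J$, the cycles $c_1,\dots,c_{s-1}$ are idle at $J$. Hence $\beta_J+s-1\le e_J$; for $s=1$ this reads $\beta_J\le e_J$, which always holds. So failure never occurs, and by Step 2 the actual robot follows these maps until end. If end were not reached, then by (b) $c_{P+1}$ would be idle at the final $J$, that is,
$$\beta_J+P+1\le e_J\le t_J\le\beta_J+P,$$
a contradiction. So end is reached without failure, which means that $d$ is visited. The whole word depends only on $A$. $\square$

## 9. Five types of maze, and the word $w_A$

**Proof of Proposition 3.2.** Let $(B,v,d)\in\mathcal M_A$. At least one of the following holds: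

1. $d\in R$;
2. $d\in L$;
3. $d$ is on the axis and its segment $C$ has an E-exit in $[-A,A]$;
4. $d$ is on the axis and its segment $C$ has a W-exit in $[-A,A]$;
5. $v$ and $d$ lie in the same segment.

Indeed, if $d$ is on the axis and $v\notin C$, the path from $v$ to $d$ in $Q_A$ enters $C$ through an exit in a row of $[-A,A]$. Types 1–4 do not mention $v$, so they persist when the robot moves and $A$ is increased according to (3.1).

**Step 1 (a word for each single type and each $A$).** For type 5 use $N^{2A}S^{4A}$. We have $|v_y-d_y|\le2A$. If $d_y\ge v_y$, then $d$ is visited during $N^{2A}$. Otherwise the robot is in a row of $[v_y,v_y+2A]$ after $N^{2A}$, and $S^{4A}$ takes it down past $d_y\ge v_y-2A$. Nothing blocks the way, since both rows lie in one segment.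

In types 1 and 3, $v$ is joined in $Q_A$ to a vertex of $R$. In type 1 this vertex is $d$. In type 3, go from $v$ to $d$, then inside $C$, in rows of $[-A,A]$, to the E-exit, and take one step east into $Q_A\cap R$. Execute $\omega_A$ from Proposition 6.1. By (3.1) the state is now in $\mathcal M_{A_1}$ with $A_1=A+|\omega_A|$, and the robot is in $R$. Then execute the word of Proposition 7.1 (type 1), respectively Proposition 8.1 (type 3), for $A_1$.

The reflection $x\mapsto-x$ maps $\mathcal M_A$ to itself and exchanges types 1 and 2, and types 3 and 4. So for types 2 and 4 take the words for types 1 and 3 with $E\leftrightarrow W$ exchanged.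

**Step 2 (one word for all types).** Let $w_A$ execute first the type-5 word, then successively words for types 1, 2, 3, 4, each with the parameter $A$ enlarged by the length of what has been executed so far. Type 5 depends on $v$, and it is treated at the start. Types 1–4 persist, and by (3.1) each state lies in the class for which the next word was built. So $w_A$ solves $\mathcal M_A$. $\square$

With the deduction in Section 3, this proves Theorem 1.5.

## 10. A row instead of a column, infinitely many visits, and a time bound

**Proof of Theorem 1.6.**

**Step 1 (words for boards with an exceptional row).** Let $\mathcal M_A^T$ be defined as $\mathcal M_A$, but with all HNEs in the row $\{y=0\}$ and arbitrary VNEs. For such boards we translate so that the exceptional row is $\{y=0\}$ and the origin has first coordinate $0$ (if there are no HNEs, use the row of the origin). Reflection in the diagonal, $(x,y)\mapsto(y,x)$, exchanges $N\leftrightarrow E$, $S\leftrightarrow W$, and HNEs with VNEs. So the word $w_A^T$, obtained from $w_A$ by exchanging $N\leftrightarrow E$ and $S\leftrightarrow W$, solves $\mathcal M_A^T$. Statement (3.1) holds for $\mathcal M_A^T$ too, with the same proof.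

**Step 2 (the algorithm).** Start with any prescribed finite word, possibly empty. In stage $n=1,2,\dots$, with $\ell$ the current length, append $w_{n+\ell}$; then, with $\ell'$ the new length, append $w^T_{n+\ell'}$. All words in Sections 4–9 were given explicitly in terms of $A$, so this list is computable.

**Step 3 (every reachable vertex is visited infinitely often).** If a translated maze lies in $\mathcal M_{n_0}$ (respectively $\mathcal M_{n_0}^T$), it lies in $\mathcal M_n$ (respectively $\mathcal M_n^T$) for every $n\ge n_0$. By (3.1), $d$ is visited during *every* stage $n\ge n_0$, hence infinitely often. As the algorithm does not depend on $d$, every vertex reachable from $o$ is visited infinitely often.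

**Step 4 (the time bound).** Distances here are integers, so we may round $A$ down to an integer. Suppose $o,d$ are joined by a path within $\ell^\infty$-distance $A$ of $o$, and the exceptional column (row) is within distance $A$ of $o$, or no such edges are missing. After translation, $o$ is within distance $A$ of the point $(0,0)$, so the path lies in $Q_{2A}$. Hence the translated maze lies in $\mathcal M_{2A}$ (respectively $\mathcal M^T_{2A}$), and $d$ is visited by the end of stage $2A$. So $\tau(A)$ may be taken to be the total length of the list at that time.

**Step 5 (countably many further mazes).** Given a countable list of arbitrary further mazes, at the end of stage $n$ treat the first $n$ of them one after the other. In each, the robot's current position is determined by the list written so far, and it is joined to the destination because reachability is symmetric. Append the directions of such a path. This only lengthens the prefix present at the start of later stages, and Steps 2–4, apart from computability, are valid whatever finite prefix is present at the start of a stage. $\square$
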